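# Moving the hole off center: the first Steklov–Dirichlet eigenvalue of an eccentric annulus

## 1. Comparison with the concentric annulus

Take a ball in $\mathbb R^n$, $n\ge 2$, and cut a smaller ball out of it. Hold a harmonic function at zero on the boundary of the hole, and ask that on the outer sphere its normal derivative be proportional to its value. The smallest possible constant of proportionality is a number attached to the domain. What happens to this number when the hole slides from the center toward the outer sphere?

Precisely, let $0<r_1<r_2$, $B_1^t=B(te_1,r_1)$, $B_2=B(0,r_2)$ and $0\le t<r_2-r_1$, so that $\overline{B_1^t}\subset B_2$. A number $\sigma$ is a Steklov–Dirichlet eigenvalue of $B_2\setminus\overline{B_1^t}$ if there is a nontrivial $u$ with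
$$\Delta u=0\ \text{ in } B_2\setminus\overline{B_1^t},\qquad u=0\ \text{ on }\partial B_1^t,\qquad \frac{\partial u}{\partial\nu}=\sigma u\ \text{ on }\partial B_2, \tag{1}$$
where $\nu$ is the outward unit normal. The spectrum is discrete and its smallest element $\sigma_1^t$ is positive. The question, from Jiho Hong, Mikyoung Lim and Dong-Hwi Seo, "Shape monotonicity of the first Steklov-Dirichlet eigenvalue on eccentric annuli", arXiv:2007.10147 (2020), is whether $t\mapsto\sigma_1^t$ is decreasing on $[0,r_2-r_1)$ for all $n\ge2$ and all $0<r_1<r_2$. We shall prove that it is, and strictly.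

If $u$ solves (1), then $x\mapsto u(r_2x)$ solves the same problem with radii $r_1/r_2$ and $1$, shift $t/r_2$, and eigenvalue $r_2\sigma$. So **from now on $r_2=1$**. Write
$$T=1-r_1,\qquad \Omega=\Omega_t=B_2\setminus\overline{B_1^t},\qquad \sigma(t)=\sigma_1^t .$$

**Facts recalled.** Let $H=\{v\in H^1(\Omega): v=0\text{ on }\partial B_1^t\}$. Then
$$\sigma(t)=\min\left\{\frac{\int_\Omega|\nabla v|^2}{\int_{\partial B_2}v^2}:\ v\in H,\ v|_{\partial B_2}\ne0\right\}. \tag{2}$$
The minimum is attained: on $H$ the Poincaré inequality holds, so a minimizing sequence normalized by $\int_{\partial B_2}v^2=1$ is bounded in $H^1$, and the trace map into $L^2(\partial B_2)$ is compact. Every minimizer is an eigenfunction for $\sigma(t)$, and by testing (1) with $u$ itself every eigenfunction for $\sigma(t)$ is a minimizer. Since the two boundary spheres are smooth and disjoint, elliptic regularity puts eigenfunctions in $C^\infty(\overline\Omega)$.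

We use two textbook principles, for $w\ge0$ superharmonic ($\Delta w\le0$) in a connected domain $G$. The *strong maximum principle*: either $w\equiv0$ or $w>0$ in $G$. *Hopf's lemma*: if $w>0$ in $G$, $w$ is $C^1$ up to a smooth piece of $\partial G$, and $w(x_0)=0$ at a point $x_0$ of that piece, then $\partial_\nu w(x_0)<0$.

If $u$ is a minimizer of (2), so is $|u|$; hence $|u|$ is a smooth harmonic function, and $|u|>0$ in $\Omega$. At a zero of $|u|$ on $\partial B_2$, Hopf's lemma would give $\partial_\nu|u|<0$, whereas $\partial_\nu |u|=\sigma|u|=0$. So first eigenfunctions have no zeros in $\Omega\cup\partial B_2$. Consequently $\sigma(t)$ is simple, because from two independent first eigenfunctions one could form a nonzero combination vanishing at a chosen point of $\Omega$. We take $u>0$ on $\Omega\cup\partial B_2$. Two eigenfunctions with different eigenvalues are orthogonal in $L^2(\partial B_2)$ by Green's formula, so an eigenfunction that is positive on $\partial B_2$ must belong to $\sigma(t)$.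

**Example (the concentric annulus).** Let $t=0$ and
$$h(R)=\ln\frac R{r_1}\quad(n=2),\qquad h(R)=r_1^{2-n}-R^{2-n}\quad(n\ge3).$$
Then $h(|x|)$ is harmonic, zero on $\partial B_1^0$, positive on $\partial B_2$, and satisfies $\partial_\nu h=\frac{h'(1)}{h(1)}h$ there. So it is the first eigenfunction, and
$$\sigma(0)=\frac{h'(1)}{h(1)}=\frac1{\ln(1/r_1)}\ \ (n=2),\qquad \sigma(0)=\frac{n-2}{r_1^{2-n}-1}\ \ (n\ge3). \tag{3}$$

The comparison of an arbitrary position with the concentric one is easy.

**Proposition 1.** $\sigma(t)<\sigma(0)$ for every $t\in(0,T)$.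

*Proof.* We use the concentric eigenfunction, translated with the hole, as a trial function: $v(x)=h(|x-te_1|)$. It vanishes on $\partial B_1^t$, so $v\in H$.

**Numerator.** With $D=B(-te_1,1)$, $B=B(0,1)$ and $f(y)=h'(|y|)^2$ we have $\int_{\Omega_t}|\nabla v|^2=\int_{D\setminus B(0,r_1)}f$. The function $f$ is strictly decreasing in $|y|$: it is $|y|^{-2}$ or $(n-2)^2|y|^{2-2n}$. Put $F=h'(1)^2$. Since $B(0,r_1)$ lies in both $D$ and $B$, and $D\setminus B$ and $B\setminus D$ have equal positive measure,
$$\int_{\Omega_t}|\nabla v|^2-\int_{\Omega_0}|\nabla h|^2=\int_{D\setminus B}f-\int_{B\setminus D}f<F\,|D\setminus B|-F\,|B\setminus D|=0 .$$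

**Denominator.** The average over $x\in\partial B_2$ of $\ln|x-y|$ (for $n=2$) or of $|x-y|^{2-n}$ (for $n\ge3$) is, for $|y|<1$, harmonic in $y$ and rotation invariant, hence constant by the mean value property and equal to its value at $y=0$. So the average of $v$ over $\partial B_2$ is $h(1)$, and by Jensen's inequality $\int_{\partial B_2}v^2\ge h(1)^2|\partial B_2|$.

Since $\int_{\Omega_0}|\nabla h|^2=h(1)h'(1)|\partial B_2|=\sigma(0)h(1)^2|\partial B_2|$ by Green's formula, (2) gives $\sigma(t)<\sigma(0)$. $\square$

Now replace the base point $0$ by $t_1>0$ and try to compare $\sigma(t_2)$ with $\sigma(t_1)$ for $t_2>t_1$. Every ingredient is lost. The eigenfunction $u^{t_1}$ is not explicit. Translated along $e_1$, it is no longer defined near $-e_1$, since $u^{t_1}$ lives only in $B_2$. Its gradient is not a decreasing function of the distance to a point, and the average of its translate over $\partial B_2$ is not known. What survives is the infinitesimal question: what is the sign of $\sigma'(t)$?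

## 2. Statements

Throughout, $N=(x-te_1)/r_1$ denotes the unit normal on $\partial B_1^t$ pointing *into* $\Omega$, with components $N_i$, and $u_N=\partial u/\partial N$. The *polar angle from $e_1$ about a point $p$ of the $x_1$-axis* is the angle in $[0,\pi]$ between $x-p$ and $e_1$. For example, about $p=te_1$ the point $(t+r_1)e_1$ of the hole nearest to $\partial B_2$ has angle $0$, and the opposite point $(t-r_1)e_1$ has angle $\pi$.

**Theorem 2.** For all $n\ge2$ and $0<r_1<r_2$, the function $t\mapsto\sigma_1^t$ is strictly decreasing on $[0,r_2-r_1)$. In the normalization $r_2=1$: $\sigma$ is differentiable on $[0,T)$, $\sigma'(0)=0$, and $\sigma'(t)<0$ for all $t\in(0,T)$.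

**Theorem 3.** Let $0<t<T$ and let $u>0$ be a first eigenfunction.

* (a) For every $s\in[0,t]$, $u$ is strictly increasing in the polar angle from $e_1$ (between $0$ and $\pi$) along spheres centered at $se_1$, inside $\Omega$. In particular $u(x)<u(x')$ for $x\in\Omega$, $x_1>t$, where $x'$ is the reflection of $x$ in $\{x_1=t\}$. The bound $s\le t$ is sharp.
* (b) On $\partial B_1^t$, $|\nabla u|$ is strictly increasing in the polar angle about $te_1$.
* (c) On $\partial B_2$, with $x_1=\cos\theta$, the function $u/(1-t\cos\theta)^{\sigma}$, $\sigma=\sigma(t)$, is strictly increasing in $\theta\in[0,\pi]$. In particular $u(-e_1)/u(e_1)>\big(\frac{1+t}{1-t}\big)^{\sigma}$.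
* (d) $\sigma$ maps $[0,T)$ bijectively onto $(\sigma^*,\sigma(0)]$, where
$$\sigma^*=\min\left\{\frac{\int_{B_2}|\nabla v|^2}{\int_{\partial B_2}v^2}:\ v\in H^1(B_2),\ v=0\text{ a.e. in }B_1^{T},\ v|_{\partial B_2}\ne0\right\}>0$$
is the eigenvalue of the internally tangent configuration. Thus $\sigma^*<\sigma(t)\le\sigma(0)$ is sharp.

**Theorem 4.** Let $\alpha\ge0$ and let $\lambda_\alpha(t)$ be the first eigenvalue of $-\Delta u=\lambda u$ in $\Omega_t$, $u=0$ on $\partial B_1^t$, $\partial_\nu u=\alpha u$ on $\partial B_2$. Then $\lambda_\alpha$ is differentiable, and $\lambda_\alpha'(t)<0$ at every $t\in(0,T)$ with $\lambda_\alpha(t)\ge0$. In particular (case $\alpha=0$) the first Dirichlet (inner)–Neumann (outer) eigenvalue is strictly decreasing on $[0,T)$. For $\alpha>0$, $\lambda_\alpha$ is strictly decreasing on the initial interval $\{t\in[0,T):\sigma(t)\ge\alpha\}$.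

Two consequences of the recalled facts will be used constantly. By Hopf's lemma, $u_N>0$ on $\partial B_1^t$. By simplicity, $u$ is invariant under the group $O(n-1)$ acting on $(x_2,\dots,x_n)$: composing $u$ with such a map gives a positive first eigenfunction with the same boundary norm. So $u=u(x_1,\rho)$ with $\rho=|(x_2,\dots,x_n)|$. For $n=2$ this says that $u$ is even in $x_2$.

## 3. The derivative as an integral over the boundary of the hole

The purpose of this section is to turn the sign of $\sigma'$ into a question about $u_N$. By reflection symmetry, $\sigma$ extends evenly to $(-T,T)$.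

**Lemma 5.** $\sigma$ is differentiable on $(-T,T)$. If $\int_{\partial B_2}u^2=1$, then
$$\sigma'(t)=\int_{\partial B_1^t}u_N^2\,N_1\,dS. \tag{4}$$

*Proof.* **Step 1: pull back to a fixed domain.** This makes the function space independent of the perturbation. Fix $t$, choose $V\in C_c^\infty(B_2;\mathbb R^n)$ with $V=e_1$ near $\overline{B_1^t}$, and put $F_\tau=\mathrm{id}+\tau V$. For small $|\tau|$ this is a diffeomorphism of $B_2$, the identity near $\partial B_2$, and a translation by $\tau e_1$ near the hole. So it maps $\Omega_t$ onto $\Omega_{t+\tau}$. With $v=w\circ F_\tau$, change of variables gives $\int_{\Omega_{t+\tau}}|\nabla w|^2=a_\tau(v)$, where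
$$a_\tau(v)=\int_{\Omega_t}\langle A_\tau\nabla v,\nabla v\rangle,\qquad A_\tau=\det(DF_\tau)\,(DF_\tau)^{-1}(DF_\tau)^{-\mathsf T}.$$
The boundary integral $b(v)=\int_{\partial B_2}v^2$ is unchanged. Hence $\sigma(t+\tau)=\min_{v\in H}a_\tau(v)/b(v)$. Since $DF_\tau=I+\tau DV$, we have $A_\tau=I+\tau(\operatorname{div}V\,I-DV-DV^{\mathsf T})+O(\tau^2)$ uniformly, so
$$|a_\tau(v)-a_0(v)-\tau\dot a(v)|\le C\tau^2a_0(v),\qquad \dot a(v)=\int_{\Omega_t}\big(\operatorname{div}V\,|\nabla v|^2-2\,\partial_jV_i\,v_iv_j\big), \tag{5}$$
with summation over $i,j$, and $|\dot a(v)|\le Ca_0(v)$.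

**Step 2: squeeze the difference quotient.** We test each minimum with the other minimizer. Let $u_\tau>0$ be the minimizer of $a_\tau$ with $b(u_\tau)=1$, and $u=u_0$. First, $\sigma(t+\tau)\le a_\tau(u)=\sigma(t)+\tau\dot a(u)+O(\tau^2)$. So $a_\tau(u_\tau)=\sigma(t+\tau)$ is bounded, and then so is $a_0(u_\tau)$ by (5). Second, $\sigma(t)\le a_0(u_\tau)=\sigma(t+\tau)-\tau\dot a(u_\tau)+O(\tau^2)$. Together,
$$\tau\dot a(u_\tau)+O(\tau^2)\le\sigma(t+\tau)-\sigma(t)\le\tau\dot a(u)+O(\tau^2). \tag{6}$$

**Step 3: $u_\tau\to u$ in $H^1$.** This is needed so that both ends of (6) agree to first order. By (6), $\sigma(t+\tau)\to\sigma(t)$, and then $a_0(u_\tau)\to\sigma(t)$. The $u_\tau$ are bounded in $H$. Let $w$ be a weak limit along a sequence $\tau\to0$. Then $w\ge0$, $b(w)=1$ by compactness of the trace, and $a_0(w)\le\sigma(t)$ by lower semicontinuity. So $w$ is a nonnegative minimizer, and $w=u$ by simplicity. Since $a_0(u_\tau)\to\sigma(t)=a_0(u)$, weak convergence together with convergence of norms gives $\nabla u_\tau\to\nabla u$ in $L^2$. The limit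 does not depend on the sequence, so $\dot a(u_\tau)\to\dot a(u)$. Dividing (6) by $\tau>0$ and by $\tau<0$ yields $\sigma'(t)=\dot a(u)$.

**Step 4: reduce to the boundary.** Expanding, and using $\Delta u=0$,
$$\operatorname{div}\big(|\nabla u|^2V-2(V\cdot\nabla u)\nabla u\big)=\operatorname{div}V|\nabla u|^2+2V_iu_ju_{ij}-2\partial_jV_iu_iu_j-2V_iu_{ij}u_j-2(V\cdot\nabla u)\Delta u,$$
which is the integrand of $\dot a(u)$. There is no contribution from $\partial B_2$, where $V=0$. On $\partial B_1^t$ the outward normal of $\Omega$ is $-N$, $V=e_1$ and $\nabla u=u_NN$. So $\dot a(u)=\int_{\partial B_1^t}(-u_N^2N_1+2u_N^2N_1)\,dS$, which is (4). $\square$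

Since $\sigma$ is even, $\sigma'(0)=0$; this also follows from (4), as $u_N$ is constant for $t=0$. For $t>0$, the integral (4) is negative as soon as $u_N$ is larger at a point with $N_1<0$ than at its mirror image with $N_1>0$. Heuristically this is natural: $u$ grows toward the outer sphere and has more room to grow on the far side. **Fix $t\in(0,T)$ until the end of Section 10.**

## 4. Where reflection and rotation stop

The first thing to try is reflection. Let $x'$ be the mirror image of $x$ in $\{x_1=t\}$ and $w(x)=u(x')-u(x)$ on $\Omega\cap\{x_1>t\}$. Since $|x'|^2=|x|^2-4t(x_1-t)$, the image stays in $\Omega$, so $w$ is a well-defined harmonic function there, with $w=0$ on the plane and on $\partial B_1^t$. If we knew $w>0$, Hopf's lemma would give $u_N(x')>u_N(x)$ for $x\in\partial B_1^t$ with $N_1>0$, and (4) would be negative. But consider the remaining boundary, $\partial B_2\cap\{x_1>t\}$. There $|x'|<1$, so $x'$ is an *interior* point of $B_2$, and the boundary condition says nothing about $\partial_\nu[u(x')]$. Moreover, even an identity $\partial_\nu w=\sigma w$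 would not help the maximum principle: at a negative minimum on $\partial B_2$ it reads $\partial_\nu w<0$, which is perfectly consistent with a minimum.

The infinitesimal version is rotation in the plane of $x_1$ and $\rho$. The polar-angle derivative of $u$ about $se_1$ is $(x_1-s)u_\rho-\rho u_1$.

* For $s=0$ the rotation preserves $\partial B_2$ and its boundary condition. We shall see in Section 6 that this derivative is positive. On the hole, however, it turns out to be a positive multiple of $\rho\,u_N$, so its positivity there says only that $u_N>0$.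
* For $s=t$ the rotation preserves the hole, the derivative vanishes on $\partial B_1^t$, and its normal derivative is exactly the variation of $u_N$ that we want. But this rotation does not preserve $\partial B_2$.

So one center is good for the outer sphere and the other is good for the hole. The proof moves the center from $0$ to $te_1$, and we must see precisely what the boundary condition on $\partial B_2$ becomes on the way. First we remove a nuisance: all these derivatives vanish on the axis $\rho=0$.

## 5. Dividing by $\rho$: harmonic functions in $\mathbb R^{n+2}$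

The purpose of this section is to make the axis invisible to the maximum principle. Put
$$g=\frac{u_\rho}{\rho},\qquad k=\frac{x_1u_\rho-\rho u_1}{\rho}=x_1g-u_1,\qquad k_s=k-sg=\frac{(x_1-s)u_\rho-\rho u_1}{\rho}. \tag{7}$$
Thus $\rho k_s$ is the polar-angle derivative of $u$ about $se_1$. Let $\hat B_1=B(te_1,r_1)$ and $\hat B_2=B(0,1)$ be balls in $\mathbb R^{n+2}$, with $\hat\Omega=\hat B_2\setminus\overline{\hat B_1}$. A function of $(x_1,\rho)$ is regarded as a function on $\hat\Omega$ by setting $\rho=|y|$ for $(x_1,y)\in\mathbb R\times\mathbb R^{n+1}$.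

**Example.** For the concentric annulus, $u=h(r)$, $r^2=x_1^2+\rho^2$, one finds $g=h'(r)/r$, $k=0$, $k_s=-sg$. Here $g=r^{-2}$ for $n=2$ and $g=(n-2)r^{-n}$ for $n\ge3$: up to a constant, in both cases, the fundamental solution $r^{2-(n+2)}$ of $\mathbb R^{n+2}$.

**Lemma 6.** The functions $g,k,k_s$ are $C^\infty$ on $\overline{\hat\Omega}$ and harmonic in $\hat\Omega$. On $\partial\hat B_1$,
$$g=\frac{u_N}{r_1},\qquad k=\frac{t\,u_N}{r_1}>0,\qquad k_s=\frac{(t-s)\,u_N}{r_1}. \tag{8}$$

*Proof.* **Step 1: smoothness, including across the axis.** Extend $u$ smoothly to $\mathbb R^n$ and average the extension over $O(n-1)$; on $\overline\Omega$ nothing changes. The result is a function of $(x_1,\rho)$ that is smooth and even in $\rho$. Then $u_\rho(x_1,0)=0$, so $u_\rho/\rho=\int_0^1u_{\rho\rho}(x_1,\xi\rho)\,d\xi$ is smooth and even in $\rho$. By Whitney's theorem (1943), even smooth functions of $\rho$ are smooth functions of $\rho^2=|y|^2$. Hence $g$, and also $u_1$, $k=x_1g-u_1$ and $k_s=k-sg$, are smooth on $\overline{\hat\Omega}$.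

**Step 2: harmonicity.** We divide known harmonic functions by $x_2$. In $\Omega$ the functions $u_{x_2}=x_2g$ and
$$\Phi_0:=x_1u_{x_2}-x_2u_{x_1}=x_2k$$
are harmonic, because translations and rotations preserve harmonicity. For $f=f(x_1,\rho)$ the Laplacian in $\mathbb R^n$ is $f_{11}+f_{\rho\rho}+\frac{n-2}\rho f_\rho$ and $\partial_{x_2}f=\frac{x_2}\rho f_\rho$. So
$$\Delta(x_2f)=x_2\Delta f+2\,\partial_{x_2}f=x_2\Big(f_{11}+f_{\rho\rho}+\frac n\rho f_\rho\Big), \tag{9}$$
and the bracket is the Laplacian in $\mathbb R\times\mathbb R^{n+1}$ of $f(x_1,|y|)$. Hence $g$, $k$ and $k_s=k-sg$ are harmonic in $\hat\Omega$ off the axis, and, since their Laplacians are continuous, everywhere.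

**Step 3: values on the hole.** On $\partial\hat B_1$ write $N=(N_1,N_\rho)$ in the half-plane of $(x_1,\rho)$. Since $\nabla u=u_NN$, we have $u_\rho=u_NN_\rho$, $u_1=u_NN_1$, while $\rho=r_1N_\rho$, $x_1=t+r_1N_1$. So $g=u_N/r_1$ off the axis, hence everywhere by continuity. Then $k=(t+r_1N_1)\frac{u_N}{r_1}-u_NN_1=\frac{t\,u_N}{r_1}$, and $k_s=k-sg$. $\square$

## 6. Rotation about the center of the outer ball

The purpose of this section is to establish the starting point $s=0$ of the deformation.

**Lemma 7.** $k>0$ on $\overline{\hat\Omega}$.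

*Proof.* **Step 1: $k\ge0$, by energy.** The maximum principle does not exclude a negative minimum on $\partial B_2$, but the variational characterization does. The field $x_1\partial_2-x_2\partial_1$ is tangent to $\partial B_2$ and commutes with $\partial_r$. Applying it to $\partial_ru=\sigma u$ gives $\partial_\nu\Phi_0=\sigma\Phi_0$ on $\partial B_2$. Also $\Phi_0=x_2k$ vanishes on $\{x_2=0\}$, and by (8) it is positive on $\partial B_1^t\cap\{x_2>0\}$. Let
$$v=\max(-\Phi_0,0)\ \text{ on }\Omega\cap\{x_2>0\},\qquad v=0\ \text{ elsewhere in }\Omega.$$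
Then $v$ is Lipschitz and vanishes on $\partial B_1^t$, so $v\in H$. Where $v>0$ we have $\nabla v=-\nabla\Phi_0$ and $\Phi_0=-v$. Green's formula gives
$$-\int_\Omega|\nabla v|^2=\int_\Omega\nabla\Phi_0\cdot\nabla v=\int_{\partial B_2}v\,\sigma\Phi_0=-\sigma\int_{\partial B_2}v^2. \tag{10}$$
Suppose $v\not\equiv0$. If $v|_{\partial B_2}$ were zero, (10) would give $\nabla v=0$, so $v=0$, since $v$ vanishes on $\partial B_1^t$. Hence $v|_{\partial B_2}\ne0$ and, by (10), $v$ is a minimizer in (2), thus a nonzero multiple of $u$. But $v=0$ on $\{x_2<0\}$ and $u>0$: a contradiction. So $v\equiv0$, that is, $\Phi_0=x_2k\ge0$ on $\{x_2>0\}$, and $k\ge0$ on $\overline{\hat\Omega}$.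

**Step 2: $k>0$, by the maximum principle.** On $\partial\hat B_1$, $k>0$ by (8). So the harmonic function $k\ge0$ is not identically zero and is positive in $\hat\Omega$. On $\partial B_2$ the relation $\partial_r(x_2k)=\sigma x_2k$ reads $x_2(k+\partial_\nu k)=\sigma x_2k$. So $\partial_\nu k=(\sigma-1)k$ on $\partial\hat B_2$, by continuity also on the axis. At a zero of $k$ on $\partial\hat B_2$ this gives $\partial_\nu k=0$, while Hopf's lemma gives $\partial_\nu k<0$. So there is no such zero. $\square$

## 7. The boundary condition satisfied by $k_s$ on the outer sphere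

For $s>0$ the rotation about $se_1$ does not respect $\partial B_2$. The purpose of this section is to compute what replaces $\partial_\nu k=(\sigma-1)k$. Use polar coordinates $x_1=r\cos\theta$, $\rho=r\sin\theta$, and write $c=\cos\theta$, $E=1-sc$.

**Lemma 8.** Let $0\le s<1$. On $\partial\hat B_2$,
$$\partial_\nu k_s=\frac{s\sin\theta}{E}\,\partial_\theta k_s+b_s\,k_s+s\sigma\gamma_s\,u, \tag{11}$$
where $b_s$ is a continuous function of $c$ and
$$\gamma_s=\frac{\sigma(1-2sc+s^2)+(n-2)(1-sc)+1-s^2}{(1-sc)^2}>0. \tag{12}$$

*Proof.* Both sides of (11) are continuous, so we may assume $\sin\theta\ne0$.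

**Step 1: express everything through $u$ on the sphere.** Since $u_\theta=x_1u_\rho-\rho u_1$ and $u_\rho=\sin\theta\,u_r+\frac{\cos\theta}ru_\theta$, the function $\Psi:=\rho k_s$ is
$$\Psi=u_\theta-s\Big(\sin\theta\,u_r+\frac{\cos\theta}r\,u_\theta\Big).$$
At $r=1$ we have $u_r=\sigma u$ and, differentiating along the sphere, $u_{r\theta}=\sigma u_\theta$. The equation $u_{rr}+\frac{n-1}ru_r+\frac1{r^2}\big(u_{\theta\theta}+(n-2)\cot\theta\,u_\theta\big)=0$ gives
$$u_{rr}=-(n-1)\sigma u-u_{\theta\theta}-(n-2)\cot\theta\,u_\theta. \tag{13}$$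
Hence at $r=1$
$$\Psi=E\,u_\theta-s\sigma\sin\theta\,u, \tag{14}$$
$$\Psi_\theta=E\,u_{\theta\theta}-s(\sigma-1)\sin\theta\,u_\theta-s\sigma c\,u, \tag{15}$$
where $E_\theta=s\sin\theta$ was used. For the radial derivative,
$$\begin{aligned}\partial_r\Psi&=u_{r\theta}-s\big(\sin\theta\,u_{rr}-c\,u_\theta+c\,u_{r\theta}\big)=\sigma u_\theta-s\sin\theta\,u_{rr}-sc(\sigma-1)u_\theta\\&=s\sin\theta\,u_{\theta\theta}+\big[\sigma E+(n-1)sc\big]u_\theta+(n-1)s\sigma\sin\theta\,u.\end{aligned}$$
The coefficient of $u_\theta$ in the last line is $\sigma-sc(\sigma-1)+(n-2)sc=\sigma E+(n-1)sc$.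

**Step 2: eliminate $u_{\theta\theta}$ and $u_\theta$ in favor of $\Psi_\theta$ and $\Psi$.** By (15), $u_{\theta\theta}=\frac1E\big[\Psi_\theta+s(\sigma-1)\sin\theta\,u_\theta+s\sigma c\,u\big]$. Inserting this,
$$\partial_r\Psi=\frac{s\sin\theta}E\Psi_\theta+E\beta\,u_\theta+s\sigma\sin\theta\Big(\frac{sc}E+n-1\Big)u,$$
$$\beta:=\frac1E\Big[\frac{s^2(\sigma-1)\sin^2\theta}E+\sigma E+(n-1)sc\Big].$$
By (14), $E\,u_\theta=\Psi+s\sigma\sin\theta\,u$. So
$$\partial_r\Psi=\frac{s\sin\theta}E\,\Psi_\theta+\beta\Psi+s\sigma\sin\theta\,\gamma\,u,\qquad \gamma:=\beta+\frac{sc}E+n-1. \tag{16}$$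

**Step 3: simplify $\gamma$, to see its sign.** Since $sc+E=1$,
$$\begin{aligned}E^2\gamma&=s^2(\sigma-1)\sin^2\theta+\sigma E^2+(n-1)E(sc+E)+scE\\&=\sigma\big(s^2\sin^2\theta+E^2\big)-s^2\sin^2\theta+(n-1)E+sc-s^2c^2\\&=\sigma(1-2sc+s^2)-s^2+sc+(n-1)(1-sc)\\&=\sigma(1-2sc+s^2)+(n-2)(1-sc)+1-s^2.\end{aligned}$$
So $\gamma=\gamma_s$ from (12). It is positive, because $\sigma>0$, $1-2sc+s^2\ge(1-s)^2>0$, $n\ge2$ and $s<1$.

**Step 4: return to $k_s$.** From $\Psi=r\sin\theta\,k_s$ we get, at $r=1$, $\partial_r\Psi=\sin\theta\,(k_s+\partial_\nu k_s)$ and $\Psi_\theta=ck_s+\sin\theta\,\partial_\theta k_s$. Insert these in (16) and divide by $\sin\theta$. The result is (11) with $b_s=\beta-1+\frac{sc}E$. $\square$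

Comparing the formulas for $\gamma_s$ and $b_s$, we see $b_s=\gamma_s-n$. This allows a check on the concentric example: there $k_s=-sC\,r^{-n}$ and $u_r=C$ at $r=1$, with $C=h'(1)$. So the left side of (11) is $nsC$, and the right side is $-sC(\gamma_s-n)+sC\gamma_s=nsC$.

## 8. Sliding the center from $0$ to $te_1$

Can we now apply (11) directly with $s=t$? Suppose $k_t$ had a negative minimum at a point of $\partial\hat B_2$. There $\partial_\theta k_t=0$ and $\partial_\nu k_t\le0$, and (11) reads $\partial_\nu k_t=b_tk_t+t\sigma\gamma_tu$. The last term is positive, but $b_tk_t$ is negative wherever $b_t>0$, and then there is no contradiction. This does occur: at $c=1$ one has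
$$b_s=\gamma_s-n=\sigma+\frac{(n-1)+s}{1-s}-n=\sigma+\frac{(n+1)s-1}{1-s},$$
which is positive at $s=t$ whenever $t\ge\frac1{n+1}$. So the zeroth-order term, of uncontrolled sign, is the obstacle.

It is harmless exactly when the minimum value is $0$. So we should not look at a *negative* minimum of $k_t$, but at the first $s$ for which the minimum of $k_s$ reaches *zero*. At that moment the term $b_sk_s$ drops out, and so does the tangential term; what is left is the strictly positive source $s\sigma\gamma_su$. The family $k_s=k-sg$ starts at $k_0=k>0$ by Lemma 7, and by (8) it stays positive on $\partial\hat B_1$ for $s<t$. So it cannot touch zero before $s=t$. The first touching parameter is $1/M$, where $M=\max g/k$, and this gives a clean way to write the argument.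

**Proposition 9.** $k_t>0$ in $\hat\Omega\cup\partial\hat B_2$, $k_t=0$ on $\partial\hat B_1$, and $\partial_Nk_t>0$ on $\partial\hat B_1$.

*Proof.* **Step 1: $k_t\ge0$.** Since $k>0$ on the compact set $\overline{\hat\Omega}$, the number $M=\max_{\overline{\hat\Omega}}g/k$ exists. By (8), $g/k=1/t$ on $\partial\hat B_1$, so $M\ge1/t$. Suppose $M>1/t$, and put $s=1/M\in(0,t)\subset(0,1)$. Then
$$k_s=k\Big(1-s\,\frac gk\Big)\ge0\quad\text{on }\overline{\hat\Omega},$$
and $k_s(x_0)=0$ at a point $x_0$ where $g/k=M$. On $\partial\hat B_1$ we have $k_s=k(1-s/t)>0$. So $x_0\notin\partial\hat B_1$ and $k_s\not\equiv0$, and by the strong maximum principle $x_0\notin\hat\Omega$. Hence $x_0\in\partial\hat B_2$. There $k_s$ attains its minimum over $\overline{\hat\Omega}$, so its tangential derivatives vanish and $\partial_\nu k_s(x_0)\le0$. But (11) gives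
$$\partial_\nu k_s(x_0)=0+0+s\sigma\gamma_s\,u(x_0)>0,$$
a contradiction. So $M=1/t$, that is, $g/k\le1/t$ and $k_t=k(1-tg/k)\ge0$.

**Step 2: strict positivity.** By (8), $k_t=0$ on $\partial\hat B_1$. If $k_t$ vanished at a point of $\partial\hat B_2$, that point would be a minimum of $k_t\geq 0$, and (11) with $s=t<1$ would give the same contradiction. So $k_t>0$ on $\partial\hat B_2$. Hence $k_t\not\equiv0$, and $k_t>0$ in $\hat\Omega$.

**Step 3: the normal derivative on the hole.** $k_t$ is harmonic and positive in $\hat\Omega$ and zero on $\partial\hat B_1$, where $-N$ is the outward normal. Hopf's lemma gives $\partial_Nk_t>0$. $\square$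

## 9. The sign of $\sigma'$

*Proof of Theorem 2.* Let $(R,\phi)$ be polar coordinates about $te_1$: $x_1-t=R\cos\phi$, $\rho=R\sin\phi$. Then
$$u_\phi=(x_1-t)u_\rho-\rho u_1=\rho k_t=R\sin\phi\,k_t.$$
Differentiate in $R$ at $R=r_1$. Since $\partial_R=\partial_N$ there and $k_t=0$ on $\partial\hat B_1$,
$$\partial_\phi(u_N)=r_1\sin\phi\;\partial_Nk_t>0\qquad(0<\phi<\pi). \tag{17}$$
So $u_N>0$ is strictly increasing in $\phi$ on $\partial B_1^t$. In (4) we have $N_1=\cos\phi$. Pairing $\phi$ with $\pi-\phi$,
$$\sigma'(t)=\int_{\partial B_1^t\cap\{N_1>0\}}\big(u_N(\phi)^2-u_N(\pi-\phi)^2\big)\cos\phi\,dS<0,$$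
because $\phi<\pi-\phi$ when $N_1>0$. This holds for every $t\in(0,T)$, and by Lemma 5 $\sigma$ is differentiable, hence continuous, on $[0,T)$, with $\sigma'(0)=0$. So $\sigma$ is strictly decreasing on $[0,T)$. Undoing the scaling gives the statement for every $r_2$. $\square$

## 10. Angular monotonicity of the eigenfunction

*Proof of Theorem 3 (a)–(c).* **(a).** For $0\le s\le t$ the function $k_s$ is a convex combination:
$$k_s=\Big(1-\frac st\Big)k+\frac st\,k_t>0\quad\text{in }\hat\Omega\cup\partial\hat B_2,$$
by Lemma 7 and Proposition 9. The polar-angle derivative of $u$ about $se_1$ is $\rho k_s$, which is positive off the axis. It remains to see that the part of a meridian arc lying in $\Omega$ is connected. On the sphere of radius $R$ about $se_1$, with polar angle $\phi$,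
$$|x|^2=s^2+R^2+2sR\cos\phi,\qquad |x-te_1|^2=(t-s)^2+R^2-2(t-s)R\cos\phi.$$
The first is nonincreasing in $\phi$, the second nondecreasing. So an arc that is in $\Omega$ at some angle stays in $\Omega$ for all larger angles, and $u$ is strictly increasing along it.

For the reflection inequality take $s=t$: the points $x$ and $x'$ lie on the same meridian of a sphere about $te_1$, at angles $\phi<\pi/2$ and $\pi-\phi$.

For sharpness, let $s>t$. By (8), $k_s<0$ on $\partial\hat B_1$, hence near it. So at points of $\Omega$ near $\partial B_1^t$ and off the axis the polar-angle derivative $\rho k_s$ is negative, and monotonicity about $se_1$ fails.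

**(b).** On $\partial B_1^t$, $|\nabla u|=u_N$, and (17) is the claim.

**(c).** On $\partial B_2$ formula (14) with $s=t$ reads
$$(1-t\cos\theta)\,u_\theta-t\sigma\sin\theta\,u=\sin\theta\,k_t>0\qquad(0<\theta<\pi).$$
Dividing by $(1-t\cos\theta)u>0$ gives $\partial_\theta\big[\ln u-\sigma\ln(1-t\cos\theta)\big]>0$. Comparing $\theta=0$ and $\theta=\pi$, we get $u(-e_1)(1+t)^{-\sigma}>u(e_1)(1-t)^{-\sigma}$. $\square$

## 11. The limit of internal tangency

*Proof of Theorem 3 (d).* By Theorem 2, $\sigma$ is continuous and strictly decreasing. So $L:=\lim_{t\to T}\sigma(t)$ exists and $\sigma$ maps $[0,T)$ bijectively onto $(L,\sigma(0)]$. We must show that the minimum $\sigma^*$ is attained and positive, and that $L=\sigma^*$.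

**Step 1: $\sigma^*$ is attained and positive.** The class is not empty: it contains a smooth function supported near $-e_1$ with nonzero trace. The expression $\int_{B_2}|\nabla v|^2+\int_{\partial B_2}v^2$ is equivalent to the squared $H^1(B_2)$ norm. So a minimizing sequence with $\int_{\partial B_2}v^2=1$ is bounded in $H^1(B_2)$. A weak limit keeps $\int_{\partial B_2}v^2=1$ by compactness of the trace, keeps $v=0$ a.e. in $B_1^T$ by compactness of the embedding into $L^2$, and does not increase $\int|\nabla v|^2$. So the minimum is attained. If it were $0$, the minimizer would be a constant vanishing on $B_1^T$, hence $0$, contradicting its trace.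

**Step 2: $\sigma^*\le L$.** We pass to the limit in the eigenfunctions. Let $u^t$ be normalized by $\int_{\partial B_2}(u^t)^2=1$ and extended by $0$ to $B_1^t$. Then $\int_{B_2}|\nabla u^t|^2=\sigma(t)\le\sigma(0)$, so these functions are bounded in $H^1(B_2)$. Let $v$ be a weak limit along a sequence $t\to T$. A compact subset of $B_1^T$ lies in $B_1^t$ for $t$ near $T$, so $v=0$ a.e. in $B_1^T$. Also $\int_{\partial B_2}v^2=1$ and $\int|\nabla v|^2\le L$. Hence $\sigma^*\le L$.

**Step 3: cutting off at the tangency point.** To prove $L\le\sigma^*$ we need trial functions vanishing near $p=e_1$. Let $v$ be admissible for $\sigma^*$. Truncating at large heights $\pm m$ preserves admissibility and converges to $v$ in $H^1(B_2)$, so we may take $v$ bounded. For $0<\varepsilon<1$ let $\eta_\varepsilon=0$ on $|x-p|\le\varepsilon^2$, $\eta_\varepsilon=1$ on $|x-p|\ge\varepsilon$, and $\eta_\varepsilon=\ln(|x-p|/\varepsilon^2)/\ln(1/\varepsilon)$ in between. Then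
$$\int|\nabla\eta_\varepsilon|^2\le\frac{|\partial B(0,1)|}{\ln^2(1/\varepsilon)}\int_{\varepsilon^2}^{\varepsilon}q^{\,n-3}\,dq\longrightarrow0,$$
because the last integral is $\ln(1/\varepsilon)$ for $n=2$ and at most $\varepsilon^{n-2}/(n-2)$ for $n\ge3$. Since $\nabla(v\eta_\varepsilon)-\nabla v=(\eta_\varepsilon-1)\nabla v+v\nabla\eta_\varepsilon$ and $v$ is bounded, $v\eta_\varepsilon\to v$ in $H^1(B_2)$, and the traces converge. So the quotient of $v$ is a limit of quotients of admissible functions that vanish a.e. in $B_1^T\cup N_\delta$, where $N_\delta=B_2\cap B(p,\delta)$ for some $\delta>0$. From now on $v$ is such a function.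

**Step 4: shifting such a $v$ to the left.** We make it admissible for $\Omega_{T-\tau}$. The set $K=\overline{B_1^T}\setminus B(p,\delta/2)$ is compact and contained in $B_2$, because $\overline{B_1^T}$ meets $\partial B_2$ only at $p$. Take $V=\chi e_1$ with $\chi\in C_c^\infty(B_2)$, $0\le\chi\le1$, $\chi=1$ on an open neighborhood $W$ of $K$, and for small $\tau>0$ let $v_\tau=v\circ(\mathrm{id}+\tau V)$.

We claim that $v_\tau=0$ a.e. in $B_1^{T-\tau}$. Let $x\in B_1^{T-\tau}$. If $x\in W$, then $x+\tau V(x)=x+\tau e_1\in B_1^T$. If $x\notin W$, then $|x-p|<\frac34\delta$ for all small $\tau$, uniformly in $x$. Otherwise there would be $\tau_j\to0$ and $x_j\in B_1^{T-\tau_j}\setminus W$ with $|x_j-p|\ge\frac34\delta$; as $x_j$ is within $\tau_j$ of $B_1^T$, a subsequence converges to a point of $K$, and $x_j\in W$ eventually, which is impossible. Hence $|x+\tau V(x)-p|<\frac34\delta+\tau<\delta$, so $x+\tau V(x)\in N_\delta$. In both cases $\mathrm{id}+\tau V$ maps into the set where $v=0$ a.e., and being a diffeomorphism of $B_2$ it pulls null sets back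 to null sets. This proves the claim.

**Step 5: conclusion.** By the claim, $v_\tau$ restricted to $\Omega_{T-\tau}$ is admissible in (2). Near $\partial B_2$ we have $v_\tau=v$, and by change of variables $\int|\nabla v_\tau|^2=(1+O(\tau))\int|\nabla v|^2$. So $\sigma(T-\tau)\le(1+O(\tau))\int|\nabla v|^2/\int_{\partial B_2}v^2$, and $L\le\int|\nabla v|^2/\int_{\partial B_2}v^2$. By Step 3 this holds for every admissible $v$, so $L\le\sigma^*$. With Step 2, $L=\sigma^*$. $\square$

## 12. Laplace eigenvalues with a Robin condition on the outer sphere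

*Proof of Theorem 4.* The proof follows Sections 3–9, with $\sigma$ in the boundary condition replaced by $\alpha$ and with an extra zeroth-order term in the equation. We go through every place where something changes. Write $a_0(v)=\int_\Omega|\nabla v|^2$, $b(v)=\int_{\partial B_2}v^2$, $m_0(v)=\int_\Omega v^2$, and
$$\lambda_\alpha(t)=\min\{a_0(v)-\alpha\,b(v):\ v\in H,\ m_0(v)=1\}. \tag{18}$$

**Step 1: the first eigenfunction.** For $v\in H$ and $\varepsilon>0$, since $v=0$ on $\partial B_1^t$,
$$b(v)=\int_\Omega\operatorname{div}(v^2x)=n\int_\Omega v^2+2\int_\Omega v\,x\cdot\nabla v\le\varepsilon\,a_0(v)+(n+\varepsilon^{-1})\,m_0(v). \tag{19}$$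
So $\alpha b\le\frac12a_0+Cm_0$, minimizing sequences are bounded in $H^1$, and the minimum is attained by compactness of the trace and of the embedding into $L^2$. Minimizers are eigenfunctions, smooth on $\overline\Omega$. If $u$ is one, so is $|u|$, and $\Delta|u|+\lambda|u|=0$. If $\lambda\ge0$, $|u|$ is superharmonic; if $\lambda<0$, the operator $\Delta+\lambda$ has a nonpositive zeroth-order coefficient, and the strong maximum principle applies to the nonnegative solution $|u|$. In both cases $|u|>0$ in $\Omega$. So $\lambda_\alpha(t)$ is simple for every $t$, and $u$ is $O(n-1)$-invariant. When $\lambda\ge0$, Hopf's lemma for superharmonic functions gives $u_N>0$ on $\partial B_1^t$ and $u>0$ on $\partial B_2$: at a zero there, $\partial_\nu u<0$ contradicts $\partial_\nu u=\alpha u=0$.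

**Step 2: the derivative formula.** We show that $\lambda_\alpha$ is differentiable at every $t$ and that, when $m_0(u)=1$,
$$\lambda_\alpha'(t)=\int_{\partial B_1^t}u_N^2N_1\,dS. \tag{20}$$
With $F_\tau$, $a_\tau$, $\dot a$ as in Lemma 5 and $m_\tau(v)=\int_{\Omega_t}v^2\det DF_\tau$, we have $\lambda_\alpha(t+\tau)=\min_{v\in H}(a_\tau(v)-\alpha b(v))/m_\tau(v)$. Moreover $m_\tau(v)=m_0(v)+\tau\dot m(v)+O(\tau^2)m_0(v)$ with $\dot m(v)=\int_{\Omega_t}v^2\operatorname{div}V$. Write $\lambda=\lambda_\alpha(t)$, $\lambda^\tau=\lambda_\alpha(t+\tau)$. Testing with $u$,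
$$\lambda^\tau\le\frac{\lambda+\tau\dot a(u)+O(\tau^2)}{1+\tau\dot m(u)+O(\tau^2)}=\lambda+\tau\big(\dot a(u)-\lambda\dot m(u)\big)+O(\tau^2).$$
Let $u_\tau>0$ be the minimizer for $\tau$ with $m_0(u_\tau)=1$. Then $a_\tau(u_\tau)-\alpha b(u_\tau)=\lambda^\tau m_\tau(u_\tau)$ is bounded above, so (5) and (19) bound $a_0(u_\tau)$, and $\lambda^\tau$ is bounded. Testing (18) with $u_\tau$,
$$\lambda\le a_0(u_\tau)-\alpha b(u_\tau)=\lambda^\tau\big(1+\tau\dot m(u_\tau)\big)-\tau\dot a(u_\tau)+O(\tau^2).$$
Hence
$$\tau\big(\dot a(u_\tau)-\lambda^\tau\dot m(u_\tau)\big)+O(\tau^2)\le\lambda^\tau-\lambda\le\tau\big(\dot a(u)-\lambda\dot m(u)\big)+O(\tau^2).$$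
So $\lambda^\tau\to\lambda$ and $a_0(u_\tau)-\alpha b(u_\tau)\to\lambda$. A weak limit $w\ge0$ of a sequence of $u_\tau$ has $m_0(w)=1$ and $b(u_\tau)\to b(w)$, and $a_0(w)-\alpha b(w)\le\lambda$. So $w$ is a minimizer, $w=u$, and $a_0(u_\tau)\to a_0(u)$. The convergence is strong in $H^1$, and $\lambda_\alpha'(t)=\dot a(u)-\lambda\dot m(u)$, that is,
$$\lambda_\alpha'(t)=\int_\Omega\big(\operatorname{div}V|\nabla u|^2-2\partial_jV_iu_iu_j\big)-\lambda\int_\Omega u^2\operatorname{div}V.$$
In the divergence identity of Lemma 5 the term $-2(V\cdot\nabla u)\Delta u$ is now $2\lambda u\,V\cdot\nabla u=\lambda V\cdot\nabla(u^2)$. So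
$$\lambda_\alpha'(t)=\int_\Omega\operatorname{div}\big(|\nabla u|^2V-2(V\cdot\nabla u)\nabla u\big)-\lambda\int_\Omega\operatorname{div}(u^2V).$$
The last integral vanishes, since $u=0$ on $\partial B_1^t$ and $V=0$ on $\partial B_2$. The first is the boundary integral (20), as before. As in Lemma 5, this applies to the even extension of $\lambda_\alpha$ to $(-T,T)$, so $\lambda_\alpha$ is differentiable on $[0,T)$.

From now on let $t\in(0,T)$ with $\lambda:=\lambda_\alpha(t)\ge0$.

**Step 3: the functions $g,k,k_s$.** Define them by (7). Translations and rotations commute with $\Delta$, so $x_2g$ and $\Phi_0=x_2k$ satisfy $-\Delta f=\lambda f$ in $\Omega$. By (9), $g,k,k_s$ satisfy $-\Delta f=\lambda f$ in $\hat\Omega\subset\mathbb R^{n+2}$. Smoothness and (8) are proved as before. Since $\lambda\ge0$, every *nonnegative* solution of $-\Delta f=\lambda f$ is superharmonic, so the strong maximum principle and Hopf's lemma apply to it.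

**Step 4: $k>0$ on $\overline{\hat\Omega}$.** On $\partial B_2$, $\partial_\nu\Phi_0=\alpha\Phi_0$. With $v$ as in Lemma 7, Green's formula gives
$$-\int_\Omega|\nabla v|^2=\int_\Omega\nabla\Phi_0\cdot\nabla v=\alpha\int_{\partial B_2}v\,\Phi_0+\lambda\int_\Omega v\,\Phi_0=-\alpha\int_{\partial B_2}v^2-\lambda\int_\Omega v^2,$$
that is, $a_0(v)-\alpha b(v)=\lambda m_0(v)$. If $v\not\equiv0$, a multiple of $v$ is a minimizer in (18), hence a multiple of $u$. This contradicts $v=0$ on $\{x_2<0\}$. So $k\ge0$, thus $k$ is superharmonic. As $k>0$ on $\partial\hat B_1$, we get $k>0$ in $\hat\Omega$. On $\partial\hat B_2$, $\partial_\nu k=(\alpha-1)k$, and Hopf's lemma excludes zeros there.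

**Step 5: the boundary identity.** In Lemma 8 the only change, besides $\sigma\to\alpha$, is that (13) acquires the extra term $-\lambda u$. So $\partial_r\Psi$, which contains $-s\sin\theta\,u_{rr}$, acquires $+s\lambda\sin\theta\,u$. After division by $\sin\theta$,
$$\partial_\nu k_s=\frac{s\sin\theta}E\,\partial_\theta k_s+b_sk_s+s(\alpha\gamma_s+\lambda)u\quad\text{on }\partial\hat B_2, \tag{21}$$
with $b_s,\gamma_s$ formed with $\alpha$ in place of $\sigma$. For $\alpha\geq 0$ and $0\le s<1$ we have $\gamma_s>0$, because of the term $1-s^2$ in (12). The source $s(\alpha\gamma_s+\lambda)u$ is positive for $0<s<1$: if $\alpha>0$, because $\alpha\gamma_s>0$ and $\lambda\ge0$; if $\alpha=0$, because then $\lambda=\lambda_0(t)>0$, as a function in $H$ with zero gradient is zero.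

**Step 6: sliding and sign.** In the proof of Proposition 9, the functions to which the maximum principle and Hopf's lemma were applied are $k_s\ge0$ with $s=1/M$, and $k_t\ge0$; by Step 3 both are superharmonic here. At a zero minimum on $\partial\hat B_2$, (21) gives $\partial_\nu k_s=s(\alpha\gamma_s+\lambda)u>0$, the same contradiction. So $k_t>0$ in $\hat\Omega\cup\partial\hat B_2$, $k_t=0$ and $\partial_Nk_t>0$ on $\partial\hat B_1$. Then (17) holds, $u_N>0$ is strictly increasing in $\phi$, and pairing $\phi$ with $\pi-\phi$ in (20) gives $\lambda_\alpha'(t)<0$.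

**Step 7: the intervals of monotonicity.** For $\alpha=0$ we have $\lambda_0(t)>0$ for all $t\in[0,T)$. So $\lambda_0'<0$ on $(0,T)$, and $\lambda_0$, being continuous, is strictly decreasing on $[0,T)$. For $\alpha>0$, (18) shows that $\lambda_\alpha(t)\ge0$ if and only if $a_0(v)\ge\alpha b(v)$ for all $v\in H$, and by (2) this means $\sigma(t)\ge\alpha$. By Theorem 2 the set $\{t\in[0,T):\sigma(t)\ge\alpha\}$ is an initial interval of $[0,T)$, possibly empty or everything. On it $\lambda_\alpha$ is continuous, with $\lambda_\alpha'(t)<0$ at every $t>0$. Hence $\lambda_\alpha$ is strictly decreasing there. $\square$
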